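# Intermittency for the parabolic Anderson model with finitely many moving catalysts

## 1. Three regimes of intermittency for $n$ moving catalysts

**Theorem 1.** Let $d\ge 1$, $n\in\mathbb N$, $\kappa\in[0,\infty)$, $\rho\in(0,\infty)$. Let $\Delta f(x)=\sum_{|y-x|=1}[f(y)-f(x)]$ on $\mathbb Z^d$, let $Y_1^\rho,\dots,Y_n^\rho$ be independent continuous-time simple random walks on $\mathbb Z^d$ with generator $\rho\Delta$ (step rate $2d\rho$), all started at $0$, and put $\xi(x,t)=\sum_{k=1}^n\delta_0(x-Y_k^\rho(t))$. Let $u$ be the Feynman–Kac solution (the unique solution bounded on $\mathbb Z^d\times[0,T]$ for each $T$) of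
$$\frac{\partial u}{\partial t}(x,t)=\kappa\Delta u(x,t)+\xi(x,t)u(x,t),\qquad u(\cdot,0)\equiv1, \tag{1}$$
and let
$$\lambda_p=\lambda_p^{(n)}(\kappa,\rho)=\lim_{t\to\infty}\frac1t\log\big(\mathbb E[u(0,t)^p]\big)^{1/p},\qquad p\in\mathbb N. \tag{2}$$
Call the system *$p$-intermittent* ($p\ge2$) if $\lambda_p>\lambda_{p-1}$, and *full intermittent* if it is $p$-intermittent for every $p\ge2$. Let $G=G_d(0)=\int_0^\infty p_t(0,0)\,dt\in(0,\infty]$, where $p_t$ is the transition kernel of the walk with generator $\Delta$. For $d\ge3$ put $\kappa_p^{(n)}=\sup\{\kappa\ge0:\lambda_p^{(n)}(\kappa,\rho)>0\}$, with $\sup\emptyset=0$. Then: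

(i) for $1\le d\le2$ the system is full intermittent;

(ii) for $d\ge3$:

- A: for $\kappa\in[0,\kappa_2^{(n)})$ the system is full intermittent;
- B: for $\kappa\in[\kappa_2^{(n)},nG)$ there is $p=p(\kappa)\ge3$ such that the system is $q$-intermittent for all $q\ge p$;
- C: for $\kappa\in[nG,\infty)$ the system is not $p$-intermittent for any $p\ge2$.

The question is from Fabienne Castell, Onur Gün, Grégory Maillard, "Parabolic Anderson model with a finite number of moving catalysts", arXiv:1010.4868 (2010), where the statement is a conjecture. Known cases of full intermittency are: $n=1,2$ with $\kappa+\rho<nG$; and $n\ge3$ with $4d(\rho n+\kappa)<1$. Theorem 1 says that the conjecture is true.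

There is a sharper version. For $D\ge0$ let
$$\mu(D)=\sup\mathrm{spec}\,(D\Delta+\delta_0)\quad\text{on }\ell^2(\mathbb Z^d). \tag{3}$$

**Theorem 2.** Let $d,n\ge1$, $\kappa\ge0$, $\rho>0$.

1. For $q\ge2$ the system is $q$-intermittent if and only if $\lambda_q>0$. With $p_*=\min\{p:\lambda_p>0\}$ ($\infty$ if there is none), it is $q$-intermittent iff $q\ge\max(2,p_*)$. One has $p_*=1$ if $d\le2$; for $d\ge3$, $p_*<\infty$ iff $\kappa<nG$, and full intermittency holds iff $\kappa<\kappa_2^{(n)}$.
2. $\lambda_2-\lambda_1\ge\frac{d\rho}{4n^3}\lambda_1^4$, and for $d\ge3$ also $\lambda_2-\lambda_1\ge\frac{\rho}{4dnG^2}\lambda_1^2$.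
3. $b_p:=p(p-1)(\lambda_p-\lambda_{p-1})$ is nondecreasing in $p\ge2$. If $\kappa<nG$ (always true for $d\le2$), then $b_p\uparrow2dn\rho$. In particular $\lambda_p-\lambda_{p-1}\le\frac{2dn\rho}{p(p-1)}$ for all $p\ge2$, and $\lambda_p=n\mu(\kappa/n)-\frac{2dn\rho}p+o(\frac1p)$ as $p\to\infty$.
4. For $d\ge3$: $\sup\{\kappa\ge0:p\,\mu(\kappa/n)>2d\rho\}\le\kappa_p^{(n)}(\rho)\le n(G-\rho/p)_+$ (with $\sup\emptyset=0$). Hence $\kappa_p^{(n)}<nG$ and $\kappa_p^{(n)}\to nG$. Also $\kappa_p^{(n)}(\rho)>0$ iff $\rho<pG$. Thus regime B is never empty, and regime A is nonempty iff $\rho<2G$.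

## 2. Frozen catalysts and rare peaks

In words: a substance of density $u$ diffuses at rate $\kappa$ and multiplies at each site at a rate equal to the number of catalyst particles present there. The catalysts wander at rate $\rho$. Averaging over the catalysts, $\mathbb E[u^p]$ grows like $e^{p\lambda_pt}$. We take as given that the limits (2) exist and are $\ge0$. By Hölder's inequality $\lambda_{p-1}\le\lambda_p$, so intermittency is the question of when this inequality is strict.

**Example (a toy intermittent variable).** Let $\alpha,\beta>0$, and let $U_t=e^{\alpha t}$ with probability $e^{-\beta t}$ and $U_t=1$ otherwise. Then $\mathbb E[U_t^p]=e^{(p\alpha-\beta)t}+1-e^{-\beta t}$, so the exponents are $\lambda_p=\max(0,\alpha-\beta/p)$. Here $\lambda_p>\lambda_{p-1}$ iff $\lambda_p>0$ iff $p>\beta/\alpha$; and as soon as $p-1\ge\beta/\alpha$,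
$$p(p-1)(\lambda_p-\lambda_{p-1})=p(p-1)\,\beta\Big(\frac1{p-1}-\frac1p\Big)=\beta .$$

The model has a similar mechanism. With probability $e^{-2dn\rho t}$ no catalyst moves before time $t$. On that event $u$ grows under $\kappa\Delta+n\delta_0$, whose top of spectrum is $n\mu(\kappa/n)$. This suggests the toy model with $\alpha=n\mu(\kappa/n)$ and $\beta=2dn\rho$. Item 3 of Theorem 2 says that this is the exact picture to order $1/p$ for large $p$. Item 1 says that the toy rule "$q$-intermittent iff $\lambda_q>0$" holds for all $q\ge2$.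

**Facts we use.** Scalar products and norms are those of $\ell^2$.

- For a bounded self-adjoint $H$: $\sup\mathrm{spec}\,H=\sup_{\|\phi\|=1}\langle\phi,H\phi\rangle=:\Lambda$ and $\|e^{tH}\|=e^{t\Lambda}$ for $t\ge0$. If $\|\phi\|=1$, Jensen's inequality for the spectral measure of $\phi$ gives $\langle\phi,e^{tH}\phi\rangle\ge e^{t\langle\phi,H\phi\rangle}$.
- $\langle f,-\Delta f\rangle=\sum_x\sum_{i=1}^d(f(x+e_i)-f(x))^2$. In Fourier variables $-\Delta$ is multiplication by $\omega(\theta)=\sum_{i=1}^d2(1-\cos\theta_i)$ on the torus. With $d\theta$ normalised Haar measure, $p_t(0,0)=\int e^{-t\omega}d\theta$, so $G=\int\omega^{-1}d\theta$ by Tonelli. This is finite for $d\ge3$ and infinite for $d\le2$, because $\frac4{\pi^2}|\theta|^2\le\omega(\theta)\le|\theta|^2$ on $[-\pi,\pi]^d$.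
- Feynman–Kac: $u(0,t)=\mathbf E_0\exp\int_0^t\xi(X(s),t-s)\,ds$, with $X$ a walk with generator $\kappa\Delta$. Similarly, if $L$ generates a walk $Z$ and $V$ is a bounded potential, $e^{t(L+V)}(a,b)=\mathbf E_a\big[e^{\int_0^tV(Z_s)ds}\mathbf 1_{Z_t=b}\big]$.

## 3. One walker and one fixed catalyst: the function $\mu$

All bounds below are expressed through $\mu$. The next lemma says when it is positive and describes the corresponding eigenvector.

**Lemma 3.** (a) $\mu\ge0$, and $\sup\mathrm{spec}(D\Delta+c\delta_0)=c\,\mu(D/c)$ for $c>0$.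

(b) If $d\ge3$, then $f(0)^2\le G\langle f,-\Delta f\rangle$ for all $f\in\ell^2(\mathbb Z^d)$.

(c) $\mu(D)>0$ iff $D<G$.

(d) If $D<G$, the spectrum of $D\Delta+\delta_0$ in $(0,\infty)$ is the single simple eigenvalue $\mu(D)$, with a unit eigenvector $\psi\ge0$. If $P$ is the projection onto $\psi$, then $D\Delta+\delta_0\le\mu(D)P$.

*Proof.* (a) $D\Delta+\delta_0\ge D\Delta$ and $\sup\mathrm{spec}\,\Delta=0$. The scaling follows by factoring out $c$.

(b) By Cauchy–Schwarz, $f(0)^2=\big(\int\hat f\big)^2\le\int|\hat f|^2\omega\,d\theta\int\omega^{-1}d\theta=G\langle f,-\Delta f\rangle$.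

(c) If $D\ge G$ (so $G<\infty$ and $d\ge3$), (b) gives $\langle f,(D\Delta+\delta_0)f\rangle\le(G-D)\langle f,-\Delta f\rangle\le0$, so $\mu(D)=0$. Conversely let $D<G$. For $\epsilon>0$ take $\hat f=(\omega+\epsilon)^{-1}$ and $G_\epsilon=\int(\omega+\epsilon)^{-1}d\theta<\infty$. Then $f(0)=G_\epsilon$ and $\langle f,-\Delta f\rangle=\int\omega(\omega+\epsilon)^{-2}\le G_\epsilon$. So $\langle f,(D\Delta+\delta_0)f\rangle\ge G_\epsilon(G_\epsilon-D)$. As $\epsilon\downarrow0$, $G_\epsilon\uparrow G>D$, so this is positive for small $\epsilon$.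

(d) Let $T=D\Delta+\delta_0$ and let $E$ be its spectral projection for $(0,\infty)$. If $E$ had rank at least $2$, some nonzero $f$ in its range would satisfy $f(0)=0$. Then $\langle f,Tf\rangle>0$ because $f$ lies in the range of $E$, but $\langle f,Tf\rangle=D\langle f,\Delta f\rangle\le0$, a contradiction. So $E$ has rank at most $1$. The number $\mu(D)>0$ belongs to the closed set $\mathrm{spec}\,T$, so $E$ has rank exactly $1$ and $T$ acts on its range as $\mu(D)$. Let $\psi$ be a real unit vector in that range. Since $\langle|\psi|,T|\psi|\rangle\ge\langle\psi,T\psi\rangle=\mu(D)$, the vector $|\psi|$ is also a maximiser, hence an eigenvector, and we may take $\psi\ge0$. On the complement of $\psi$, $T\le0$, which gives $T\le\mu(D)P$. $\square$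

**Example ($d=1$).** For $D>0$ let $f(r)=e^{-\theta|r|}$ with $2D\sinh\theta=1$. At $r\ne0$, $D\Delta f=D(e^\theta+e^{-\theta}-2)f$. At $r=0$, $D(2e^{-\theta}-2)+1=D(2e^{-\theta}-2)+D(e^\theta-e^{-\theta})=D(e^\theta+e^{-\theta}-2)$. So $f\in\ell^2(\mathbb Z)$ is an eigenvector with positive eigenvalue $2D(\cosh\theta-1)$, and by Lemma 3(d) this is $\mu(D)$. Hence
$$\mu(D)=\sqrt{1+4D^2}-2D\qquad(d=1),$$
which also holds at $D=0$, where $\mu(0)=1$.

## 4. Moments as the top of the spectrum of a many-body operator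

For $p\in\mathbb N$, $\mathbf x=(x_1,\dots,x_p)\in\mathbb Z^{dp}$ and $\mathbf y=(y_1,\dots,y_n)\in\mathbb Z^{dn}$ put
$$H_p=\kappa\Delta_{\mathbf x}+\rho\Delta_{\mathbf y}+V_p,\qquad V_p(\mathbf x,\mathbf y)=\sum_{j\le p}\sum_{k\le n}\delta_0(x_j-y_k), \tag{4}$$
with $\Delta_{\mathbf x}=\sum_j\Delta_{x_j}$ and $\Delta_{\mathbf y}=\sum_k\Delta_{y_k}$. It is bounded and self-adjoint on $\ell^2(\mathbb Z^{d(p+n)})$. Let $\Lambda_p=\sup\mathrm{spec}\,H_p$. Since $\langle|\phi|,H_p|\phi|\rangle\ge\langle\phi,H_p\phi\rangle$ and finitely supported functions are dense, $\Lambda_p$ is the supremum of $\langle\phi,H_p\phi\rangle$ over finitely supported $\phi\ge0$ with $\|\phi\|=1$.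

We first bound $\Lambda_p$ from both sides, and then show $\Lambda_p=p\lambda_p$.

**Lemma 4.**

(a) $\Lambda_p\le pn\,\mu(\kappa/n+\rho/p)$.

(b) $\Lambda_p\ge pn\,\mu(\kappa/n)-2dn\rho$.

(c) $\Lambda_1\ge\mu(\kappa+\rho)$.

(d) If $\kappa=0$, then $\Lambda_p=pn\,\mu(\rho/p)$, and this is also the top of the spectrum of $H_p$ on the (then invariant) subspace of functions supported on $\{\mathbf x=0\}$.

*Proof.* (a) The purpose is to reduce to pairs. Distributing the Laplacians evenly,
$$H_p=\sum_{j\le p}\sum_{k\le n}\Big[\frac\kappa n\Delta_{x_j}+\frac\rho p\Delta_{y_k}+\delta_0(x_j-y_k)\Big].$$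
It suffices to show, for $\alpha,\beta\ge0$ and one pair $(j,k)$, that
$$\langle\phi,[\alpha\Delta_{x_j}+\beta\Delta_{y_k}+\delta_0(x_j-y_k)]\phi\rangle\le\mu(\alpha+\beta)\|\phi\|^2 .$$
Write $\phi=\Phi(z,w)$ with $z=x_j-y_k$ and $w=(y_k,\text{all other variables})$, and let $g(z)=\|\Phi(z,\cdot)\|$, so $\|g\|=\|\phi\|$. A step of $x_j$ changes $z$ by a unit vector and leaves $w$ alone. A step of $y_k$ changes $z$ by a unit vector and shifts $w$, which does not change norms in $w$. By Cauchy–Schwarz in $w$, each hopping term $z\to z+e$ contributes at most $\sum_zg(z)g(z+e)$. So $\langle\phi,\Delta_{x_j}\phi\rangle\le\langle g,\Delta g\rangle$ and $\langle\phi,\Delta_{y_k}\phi\rangle\le\langle g,\Delta g\rangle$. The potential term equals $g(0)^2$. The left side is therefore at most $\langle g,((\alpha+\beta)\Delta+\delta_0)g\rangle\le\mu(\alpha+\beta)\|g\|^2$.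

(b) Freeze the catalysts: take $\phi=\prod_jf(x_j)\prod_k\delta_0(y_k)$ with $\|f\|=1$. Since $\langle\delta_0,\Delta\delta_0\rangle=-2d$, we get $\langle\phi,H_p\phi\rangle=p\langle f,(\kappa\Delta+n\delta_0)f\rangle-2dn\rho$. Take the supremum over $f$ and use Lemma 3(a).

(c) Bind the walker to the first catalyst and spread out the rest: $\phi=f(x-y_1)\prod_{k=1}^n\chi_R(y_k)$ with $\|f\|=1$ and $\chi_R$ the normalised indicator of $[-R,R]^d$. Then $\|\phi\|=1$ and $\langle\phi,\Delta_x\phi\rangle=\langle f,\Delta f\rangle$. Moreover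
$$\langle\phi,\Delta_{y_1}\phi\rangle=\sum_{|e|=1}\big[\langle f,f(\cdot-e)\rangle\langle\chi_R,\chi_R(\cdot+e)\rangle-1\big]\to\langle f,\Delta f\rangle,$$
because $\langle\chi_R,\chi_R(\cdot+e)\rangle\to1$. For the same reason $\langle\phi,\Delta_{y_k}\phi\rangle\to0$ for $k\ge2$. The potential term is at least $f(0)^2$. So $\liminf_R\langle\phi,H_1\phi\rangle\ge\langle f,((\kappa+\rho)\Delta+\delta_0)f\rangle$. Take the supremum over $f$.

(d) On $\{\mathbf x=0\}$, $H_p$ acts as $\sum_k(\rho\Delta_{y_k}+p\,\delta_0(y_k))$, a sum over separate tensor factors, with top of spectrum $n\cdot p\,\mu(\rho/p)$. By (a) with $\kappa=0$ this is also an upper bound for $\Lambda_p$. $\square$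

**Lemma 5 (variational formula).** $p\lambda_p=\Lambda_p$.

*Proof.*

**Step 1: a kernel formula for the moment.** Expanding the $p$-th power in Feynman–Kac with independent walks $X_1,\dots,X_p$ of generator $\kappa\Delta$ started at $0$,
$$\mathbb E[u(0,t)^p]=\mathbb E\exp\sum_{j,k}\int_0^t\delta_0\big(X_j(s)-Y_k(t-s)\big)ds .$$
The kernel of $\rho\Delta$ is symmetric, so the path $s\mapsto Y_k(t-s)$, for $Y_k$ started at $0$ and ending at $z_k$, has the law of a walk started at $z_k$ and ending at $0$. Hence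
$$\mathbb E[u(0,t)^p]=\sum_{\mathbf x,\mathbf z}e^{tH_p}\big((0,\mathbf z),(\mathbf x,0)\big). \tag{5}$$

**Step 2: upper bound.** The purpose is to cut the infinite sum (5) to polynomially many terms. Each entry is at most $\|e^{tH_p}\|=e^{t\Lambda_p}$. For $t\ge1$ the terms with all coordinates of modulus $\le t^2$ contribute at most $Ct^{2d(p+n)}e^{t\Lambda_p}$. In every other term some walk makes more than $t^2$ jumps before time $t$. Since $V_p\le np$, these terms sum to at most $e^{npt}$ times the probability of that event. The number of jumps $N$ of a walk is Poisson with mean $\gamma t$, and $P(N>t^2)\le e^{-t^2}\mathbb E[e^N]=e^{-t^2+(e-1)\gamma t}$. So the rest is at most $Ce^{npt-t^2+Ct}$, which is negligible (note $\Lambda_p\ge0$, since $V_p\ge0$). Hence $p\lambda_p\le\Lambda_p$.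

**Step 3: lower bound for $\kappa>0$.** The purpose is to compare one entry with any trial function. All terms in (5) are nonnegative, so $\mathbb E[u(0,t)^p]\ge e^{tH_p}(0,0)$. Let $\phi\ge0$ be finitely supported with $\|\phi\|=1$. All entries of $e^{H_p}$ are positive, because the walk in $(\mathbf x,\mathbf y)$ is irreducible. With $a,b$ ranging over the finite support of $\phi$ there is $c_\phi>0$ such that
$$e^{(t+2)H_p}(0,0)\ge\sum_{a,b}e^{H_p}(0,a)\,e^{tH_p}(a,b)\,e^{H_p}(b,0)\ge c_\phi\langle\phi,e^{tH_p}\phi\rangle\ge c_\phi e^{t\langle\phi,H_p\phi\rangle}.$$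
So $p\lambda_p\ge\langle\phi,H_p\phi\rangle$. Take the supremum over $\phi$.

**Step 4: lower bound for $\kappa=0$.** Now $\mathbf x$ does not move, and $e^{tH_p}(0,0)$ is an entry of the exponential of $H_p$ restricted to $\{\mathbf x=0\}$. There the $\mathbf y$-walk is irreducible, so Step 3 applies to the restricted operator, whose top of spectrum is $\Lambda_p$ by Lemma 4(d). $\square$

**Corollary 6.** $\kappa\mapsto\lambda_p$ is convex, nonincreasing and continuous. For $d\ge3$,
$$\lambda_p(\kappa,\rho)>0\iff\kappa<\kappa_p^{(n)},\qquad\kappa_p^{(n)}\le n(G-\rho/p)_+, \tag{6}$$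
and $\kappa_p^{(n)}$ is nondecreasing in $p$.

*Proof.* $\Lambda_p$ is a supremum over unit $\phi$ of functions affine in $\kappa$ with slopes $\langle\phi,\Delta_{\mathbf x}\phi\rangle\in[-4dp,0]$, so it is convex, nonincreasing and Lipschitz. Hence $\{\kappa\ge0:\lambda_p>0\}$ contains with each point all smaller ones and is open in $[0,\infty)$. So it equals $[0,\kappa_p^{(n)})$. If $\lambda_p>0$, Lemma 4(a) gives $\mu(\kappa/n+\rho/p)>0$, that is, $\kappa/n+\rho/p<G$ by Lemma 3(c). The last claim follows from $\lambda_p\le\lambda_{p+1}$. $\square$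

## 5. Three explicit cases, and where comparison of bounds breaks down

**Immobile reactant, $\kappa=0$.** By Lemmas 4(d) and 5, $\lambda_p(0,\rho)=n\,\mu(\rho/p)$. In $d\ge3$ it is positive iff $\rho<pG$. For instance, if $G\le\rho<2G$, then $\lambda_1=0<\lambda_2$ at $\kappa=0$; and if $\rho\ge2G$, then $\lambda_2=0$ for all $\kappa\ge0$, and regime A is empty. In $d=1$,
$$\lambda_p(0,\rho)=n\Big(\sqrt{1+4\rho^2/p^2}-\frac{2\rho}p\Big)=n-\frac{2n\rho}p+O(p^{-2}),$$
in agreement with item 3 of Theorem 2, since $n\mu(0)=n$.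

**One catalyst, first moment.** For $n=p=1$, Lemma 4(a) and (c) coincide, so $\lambda_1^{(1)}(\kappa,\rho)=\mu(\kappa+\rho)$. In $d\ge3$ this gives $\kappa_1^{(1)}=(G-\rho)_+$.

**Several moments from explicit bounds.** To prove $\lambda_2>\lambda_1$ it is natural to compare the lower bound of Lemma 4(b) for $p=2$ with the upper bound of Lemma 4(a) for $p=1$. With $D=\kappa/n$, one needs
$$\mu(D)-d\rho>\mu(D+\rho).$$
In $d=1$, $\mu'(D)=\frac{4D}{\sqrt{1+4D^2}}-2$, and $|\mu'(D)|\le1$ as soon as $16D^2\ge1+4D^2$, that is $D\ge1/\sqrt{12}$. Since $\mu$ is convex, $\mu(D)-\mu(D+\rho)\le\rho|\mu'(D)|\le\rho$ for such $D$. So for $\kappa\ge n/\sqrt{12}$ the comparison fails for every $\rho>0$, although Theorem 1(i) asserts full intermittency there. Freezing the catalysts costs $2dn\rho$ however small the gain is.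

**Log-convexity.** A second tool is soft.

**Lemma 7.** $b_p=p(p-1)(\lambda_p-\lambda_{p-1})$ is nondecreasing in $p\ge2$. Hence $p$-intermittency implies $q$-intermittency for all $q\ge p$.

*Proof.* By Cauchy–Schwarz, $\mathbb E[u^p]\le\mathbb E[u^{p-1}]^{1/2}\mathbb E[u^{p+1}]^{1/2}$. Taking logarithms and dividing by $t\to\infty$, $2p\lambda_p\le(p-1)\lambda_{p-1}+(p+1)\lambda_{p+1}$, that is,
$$(p-1)(\lambda_p-\lambda_{p-1})\le(p+1)(\lambda_{p+1}-\lambda_p).$$
Multiply by $p$ to get $b_p\le b_{p+1}$. If $b_p>0$, then $b_q\ge b_p>0$ for all $q\ge p$. $\square$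

So intermittency propagates upward, and we only need a place to start. If $\lambda_1=0$ and some $\lambda_p>0$, the first such $p$ is a start: $\lambda_p>0=\lambda_{p-1}$. If $\lambda_1>0$, log-convexity stops: its lowest instance, $\mathbb E[u]\le\mathbb E[u^2]^{1/2}$, gives only $\lambda_2\ge\lambda_1$. Everything therefore reduces to proving
$$\lambda_1>0\ \Longrightarrow\ \lambda_2>\lambda_1. \tag{7}$$

## 6. Two walkers over the same catalysts: $\lambda_1>0$ implies $\lambda_2>\lambda_1$

**One catalyst by hand.** Let $n=1$ and $\lambda_1=\mu(\kappa+\rho)>0$. Let $f\ge0$ be the unit eigenvector of $(\kappa+\rho)\Delta+\delta_0$ from Lemma 3(d). The functions $f(x-y)\chi_R(y)$ nearly maximise the form of $H_1$. Put two walkers independently in the state $f$ around the *same* catalyst: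
$$F(x_1,x_2,y)=\chi_R(y)f(x_1-y)f(x_2-y),\qquad\|F\|=1 .$$
Let $a_e=\langle f,f(\cdot-e)\rangle\in[0,1]$. A step of the catalyst now overlaps two factors at once, so as $R\to\infty$
$$\langle F,H_2F\rangle\to2\big(\kappa\langle f,\Delta f\rangle+f(0)^2\big)+\rho\sum_{|e|=1}(a_e^2-1).$$
Since $a^2-1=2(a-1)+(1-a)^2$ and $\sum_e(a_e-1)=\langle f,\Delta f\rangle$, the limit equals $2\mu(\kappa+\rho)+\rho\sum_e(1-a_e)^2$. So
$$\lambda_2\ge\lambda_1+\frac\rho2\sum_{|e|=1}(1-a_e)^2 .$$
Each $a_e<1$: equality in Cauchy–Schwarz would give $f=f(\cdot-e)$, and a nonzero function in $\ell^2$ is not periodic. This proves (7) for $n=1$. Both walkers share one catalyst, and the saved kinetic energy is the square $(1-a)^2$.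

**What is different for general $n$.** There are two points.

First, for $\kappa>0$ there is no maximiser to work with: $\Lambda_p$ is never an eigenvalue of $H_p$. Indeed, let $\phi$ be a unit top eigenvector. Then $|\phi|$ is a maximiser too, hence an eigenvector, and positive everywhere because all entries of $e^{H_p}$ are positive. Positive unit top eigenvectors are unique: if $\phi,\phi'$ are two and $h=\phi-\phi'\ne0$, then $|h|$ is again a top eigenvector, and so are the nonnegative functions $|h|\pm h$ when nonzero. A nonzero nonnegative top eigenvector is positive everywhere, and $|h|+h$, $|h|-h$ cannot both be, so one of them vanishes and the other, together with $h$ itself, has a strict sign everywhere. This contradicts $\|\phi\|=\|\phi'\|$. But $H_p$ commutes with the simultaneous translation of all coordinates, so the unique positive eigenvector would be translation invariant, impossible in $\ell^2$. So we must use near-maximisers $\phi(x,\mathbf y)$ and need a gain that does not vanish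 along them.

Second, the obvious trial function $\phi(x_1,\mathbf y)\phi(x_2,\mathbf y)$ has the wrong weights. With $g(\mathbf y)=\|\phi(\cdot,\mathbf y)\|$, its squared norm is $\sum_{\mathbf y}g(\mathbf y)^4$, so its energy in $x_1,x_2$ is an average over $\mathbf y$ with weights proportional to $g^4$. Near-maximality of $\phi$ controls the average with weights $g^2$. The remedy is to divide by $g(\mathbf y)$.

**Notation.** Let $\phi\ge0$ be finitely supported on $\mathbb Z^d\times\mathbb Z^{dn}$, $\|\phi\|=1$. Write $\phi_{\mathbf y}=\phi(\cdot,\mathbf y)$ and $\mathcal E(\phi)=\langle\phi,-\Delta_{\mathbf y}\phi\rangle$. Sums over $\mathbf y\sim\mathbf y'$ run over *ordered* nearest-neighbour pairs of $\mathbb Z^{dn}$. Each $\mathbf y$ has $2dn$ neighbours, so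
$$s:=\sum_{\mathbf y\sim\mathbf y'}\langle\phi_{\mathbf y},\phi_{\mathbf y'}\rangle=2dn-\mathcal E(\phi). \tag{8}$$

**Lemma 8 (gain from sharing catalysts).** $\displaystyle\Lambda_2\ge2\langle\phi,H_1\phi\rangle+\frac\rho{2dn}\,\mathcal E(\phi)^2.$

*Proof.*

**Step 1: the trial function, with the right weights.** Let $g(\mathbf y)=\|\phi_{\mathbf y}\|$, and $\psi_{\mathbf y}=\phi_{\mathbf y}/g(\mathbf y)$ if $g(\mathbf y)>0$, $\psi_{\mathbf y}=0$ otherwise. Put
$$F(x_1,x_2,\mathbf y)=g(\mathbf y)\,\psi_{\mathbf y}(x_1)\,\psi_{\mathbf y}(x_2),\qquad\|F\|^2=\sum_{\mathbf y}g(\mathbf y)^2=1 .$$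

**Step 2: the $x$-part doubles exactly.** Since $\|\psi_{\mathbf y}\|=1$ where $g>0$, and $V_2(x_1,x_2,\mathbf y)=V_1(x_1,\mathbf y)+V_1(x_2,\mathbf y)$,
$$\langle F,(\kappa\Delta_{x_1}+\kappa\Delta_{x_2}+V_2)F\rangle=2\sum_{\mathbf y}\langle\phi_{\mathbf y},(\kappa\Delta+V_1(\cdot,\mathbf y))\phi_{\mathbf y}\rangle=2\langle\phi,(\kappa\Delta_x+V_1)\phi\rangle .$$

**Step 3: the $\mathbf y$-part less than doubles its cost.** Write $g=g(\mathbf y)$, $g'=g(\mathbf y')$, $a=\langle\psi_{\mathbf y},\psi_{\mathbf y'}\rangle\ge0$. Then $\langle F,\Delta_{\mathbf y}F\rangle=\sum gg'a^2-2dn$ and $s=\sum gg'a$. By Cauchy–Schwarz with weights $gg'$, and $\sum gg'\le\sum\frac12(g^2+g'^2)=2dn$,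
$$s^2\le\Big(\sum gg'\Big)\Big(\sum gg'a^2\Big)\le2dn\sum gg'a^2 .$$
With (8),
$$\langle F,\Delta_{\mathbf y}F\rangle\ge\frac{(2dn-\mathcal E)^2}{2dn}-2dn=-2\mathcal E+\frac{\mathcal E^2}{2dn}.$$

**Step 4: add.** Multiply the last line by $\rho$, add Step 2, and use $2\langle\phi,(\kappa\Delta_x+V_1)\phi\rangle-2\rho\mathcal E=2\langle\phi,H_1\phi\rangle$. Since $\Lambda_2\ge\langle F,H_2F\rangle$, the lemma follows. $\square$

The gain could vanish along near-maximisers only if $\mathcal E(\phi)\to0$. The next lemma excludes this when $\lambda_1>0$: a positive energy forces mass on $\{y_k=x\}$ for some $k$, and for fixed $x$ the function $\phi$ must fall off from the site $y_k=x$.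

**Lemma 9 (catalyst kinetic energy).** If $w:=\langle\phi,H_1\phi\rangle\ge0$, then $\mathcal E(\phi)\ge\frac dnw^2$. If $d\ge3$, also $\mathcal E(\phi)\ge w/G$.

*Proof.*

**Step 1: a one-dimensional inequality.** For $h\in\ell^2(\mathbb Z)$ let $\nabla h(r)=h(r)-h(r-1)$. Telescoping, $h(0)^2=\sum_{r\le0}(h(r)^2-h(r-1)^2)=\sum_{r\ge1}(h(r-1)^2-h(r)^2)$. Adding the two,
$$2h(0)^2\le\sum_{r\in\mathbb Z}|h(r)-h(r-1)|\,|h(r)+h(r-1)|\le2\|\nabla h\|\,\|h\| .$$

**Step 2: apply it along lines through $y_k=x$.** The purpose is to bound $v_k=\langle\phi,\delta_0(x-y_k)\phi\rangle$ by kinetic energy. Let $\mathcal E_{k,i}=\sum_{x,\mathbf y}\big(\phi(x,\dots,y_k+e_i,\dots)-\phi(x,\mathbf y)\big)^2$, so $\mathcal E=\sum_{k,i}\mathcal E_{k,i}$. Fix $k,i$. For each $x$ and $(y_l)_{l\ne k}$ use Step 1 with $h(r)=\phi(x,\dots,y_k=x+re_i,\dots)$, sum over $x,(y_l)_{l\ne k}$, and use Cauchy–Schwarz. The lines involved are disjoint, so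
$$v_k\le\sum\|\nabla h\|\,\|h\|\le\mathcal E_{k,i}^{1/2}\|\phi\|=\mathcal E_{k,i}^{1/2}.$$

**Step 3: sum up.** The Laplacians are nonpositive, so $0\le w\le\sum_kv_k$. Hence
$$\mathcal E\ge d\sum_kv_k^2\ge\frac dn\Big(\sum_kv_k\Big)^2\ge\frac dnw^2 .$$

**Step 4: $d\ge3$.** Apply Lemma 3(b) to $\phi$ as a function of $y_k$, centred at $x$, and sum over the remaining variables: $v_k\le G\sum_i\mathcal E_{k,i}$. Summing over $k$, $w\le\sum_kv_k\le G\,\mathcal E$. $\square$

**Proposition 10.** $\lambda_2-\lambda_1\ge\frac{d\rho}{4n^3}\lambda_1^4$, and for $d\ge3$ also $\lambda_2-\lambda_1\ge\frac\rho{4dnG^2}\lambda_1^2$. In particular (7) holds.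

*Proof.* If $\lambda_1=0$ the bounds say $\lambda_2\ge\lambda_1$. Otherwise choose finitely supported unit $\phi\ge0$ with $w=\langle\phi,H_1\phi\rangle\to\Lambda_1=\lambda_1>0$. By Lemmas 5, 8 and 9,
$$2\lambda_2=\Lambda_2\ge2w+\frac\rho{2dn}\cdot\frac{d^2}{n^2}w^4,\qquad\text{respectively}\qquad2\lambda_2\ge2w+\frac\rho{2dn}\cdot\frac{w^2}{G^2}.$$
Divide by $2$ and let $w\to\lambda_1$. $\square$

This is item 2 of Theorem 2.

## 7. Classification by the sign of $\lambda_q$, and the proof of Theorem 1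

**Proposition 11.** For $q\ge2$: the system is $q$-intermittent if and only if $\lambda_q>0$.

*Proof.* If $\lambda_q=0$, then $0\le\lambda_{q-1}\le\lambda_q=0$ and there is no $q$-intermittency. Let $\lambda_q>0$ and $p_*=\min\{p:\lambda_p>0\}\le q$. If $p_*=1$, then $\lambda_2>\lambda_1$ by Proposition 10. If $p_*\ge2$, then $\lambda_{p_*}>0=\lambda_{p_*-1}$. In both cases the system is $\max(2,p_*)$-intermittent, and $q\ge\max(2,p_*)$, so Lemma 7 gives $q$-intermittency. $\square$

**Proof of Theorem 1.** It remains to locate where $\lambda_q>0$.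

**(i) Low dimension.** If $d\le2$, then $G=\infty$. So $\lambda_1\ge\mu(\kappa+\rho)>0$ by Lemmas 4(c), 5 and 3(c), hence $\lambda_q\ge\lambda_1>0$ for all $q$. Proposition 11 gives full intermittency.

**(ii) $d\ge3$.** By (6), $\kappa_2^{(n)}\le nG$.

**Regime A.** If $\kappa<\kappa_2^{(n)}$, then $\lambda_2>0$ by (6), so $\lambda_q>0$ for every $q\ge2$, and Proposition 11 applies.

**Regime B.** Let $\kappa_2^{(n)}\le\kappa<nG$. By (6), $\lambda_2=0$, hence $\lambda_1=0$. We must show that some higher exponent is positive: since $\kappa/n<G$, $\mu(\kappa/n)>0$, and Lemmas 4(b) and 5 give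
$$\lambda_p\ge n\,\mu(\kappa/n)-\frac{2dn\rho}p>0\qquad\text{for large }p. \tag{9}$$
So $p(\kappa):=\min\{p:\lambda_p>0\}$ is finite and at least $3$. By Proposition 11 the system is $q$-intermittent for every $q\ge p(\kappa)$, and for no $2\le q<p(\kappa)$.

**Regime C.** If $\kappa\ge nG$, then $\kappa/n+\rho/p\ge G$ for every $p$, so $\lambda_p\le n\mu(\kappa/n+\rho/p)=0$ by Lemmas 4(a), 5 and 3(c). All exponents vanish, and there is no $p$-intermittency for any $p\ge2$. $\blacksquare$

**Proof of Theorem 2, item 1.** The first two sentences are Proposition 11 and the monotonicity of $p\mapsto\lambda_p$. The values of $p_*$ come from the proof of Theorem 1: $p_*=1$ for $d\le2$; for $d\ge3$, (9) shows $p_*<\infty$ when $\kappa<nG$ (it uses only $\kappa<nG$), and $p_*=\infty$ in regime C. If $d\ge3$ and $\kappa\ge\kappa_2^{(n)}$, then $\lambda_2=\lambda_1=0$, so full intermittency fails; it holds in regime A. $\square$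

## 8. Location of the critical diffusion constants

**Proof of Theorem 2, item 4.** Let $d\ge3$. The upper bound is (6), and it gives $\kappa_p^{(n)}<nG$ because $\rho>0$. For the lower bound: if $p\,\mu(\kappa/n)>2d\rho$, then $\lambda_p>0$ by (9), so $\kappa<\kappa_p^{(n)}$. For each $\kappa<nG$ we have $\mu(\kappa/n)>0$, so $p\,\mu(\kappa/n)>2d\rho$ for all large $p$, and hence $\kappa_p^{(n)}\to nG$. Finally, by (6), $\kappa_p^{(n)}>0$ iff $\lambda_p(0,\rho)>0$. Since $\lambda_p(0,\rho)=n\mu(\rho/p)$ by Lemmas 4(d) and 5, this holds iff $\rho<pG$. With $p=2$: regime B, $[\kappa_2^{(n)},nG)$, is never empty, and regime A, $[0,\kappa_2^{(n)})$, is nonempty iff $\rho<2G$. $\square$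

## 9. The sharp rate $2dn\rho$ for large $p$

What remains is item 3 of Theorem 2. The monotonicity of $b_p$ is Lemma 7. From here on let $\kappa<nG$ and
$$\lambda_\infty:=n\,\mu(\kappa/n)>0,\qquad c:=2dn\rho,\qquad h_{\mathbf y}:=\kappa\Delta+\sum_{k=1}^n\delta_{y_k}\ \text{ on }\ell^2(\mathbb Z^d).$$
The goal is $\Lambda_p=p\lambda_\infty-c+o(1)$. The bound $\ge$ is the frozen trial function, Lemma 4(b). For $\le$ we expand $e^{tH_p}$ in the jumps of the catalysts and show that each pair of configurations separated by a jump costs a factor smaller than $1$ *to the power $p$*, so that all jump terms become negligible.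

**Lemma 12 (one-site configurations are optimal).** Let $\psi_0\ge0$ be the unit eigenvector of $\kappa\Delta+n\delta_0$ with eigenvalue $\lambda_\infty$, $\psi_z=\psi_0(\cdot-z)$, and $P_z$ the projection onto $\psi_z$. Then $a:=\max_{z\ne0}\langle\psi_0,\psi_z\rangle<1$, and $h_{\mathbf y}\le\lambda_\infty$ for every $\mathbf y$. If $\mathbf y$ has two catalysts at distinct sites, then $h_{\mathbf y}\le\lambda_\infty-\eta$ with $\eta=\lambda_\infty(1-a)/n>0$.

*Proof.* By Lemma 3(d), applied to $\kappa\Delta+n\delta_0=n(\frac\kappa n\Delta+\delta_0)$ and translated, $\psi_0$ exists and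
$$\kappa\Delta+n\delta_z\le\lambda_\infty P_z . \tag{10}$$
The overlaps $\langle\psi_0,\psi_z\rangle$ are nonnegative and tend to $0$ as $|z|\to\infty$, so the maximum exists. If it were $1$, then $\psi_0=\psi_z$ for some $z\ne0$, and $\psi_0\in\ell^2$ would be periodic, which is impossible. By (10), $h_{\mathbf y}=\frac1n\sum_k(\kappa\Delta+n\delta_{y_k})\le\frac{\lambda_\infty}n\sum_kP_{y_k}\le\lambda_\infty$. If $y_k\ne y_l$, then for unit $f$
$$\langle f,\psi_{y_k}\rangle^2+\langle f,\psi_{y_l}\rangle^2\le1+\langle\psi_{y_k},\psi_{y_l}\rangle\le1+a,$$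
since $P_{y_k}+P_{y_l}$ has the same nonzero eigenvalues as the $2\times2$ Gram matrix of $\psi_{y_k},\psi_{y_l}$, whose largest eigenvalue is $1+\langle\psi_{y_k},\psi_{y_l}\rangle$. The other $n-2$ projections contribute at most $n-2$, so $h_{\mathbf y}\le\frac{\lambda_\infty}n(n-1+a)=\lambda_\infty-\eta$. $\square$

For $\kappa=0$ all this is explicit: $\psi_z=\delta_z$, $a=0$, $\lambda_\infty=n$, $\eta=1$.

**Lemma 13 (strict contraction across a jump).** For $s,s'\ge0$ let
$$r(s,s')=\sup_{\mathbf y\sim\mathbf y'}e^{-\lambda_\infty(s+s')}\big\|e^{sh_{\mathbf y}}e^{s'h_{\mathbf y'}}\big\|\le1 .$$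
Then $r$ is measurable and $r(s,s')<1$ for all $s,s'>0$.

*Proof.* $r$ is a countable supremum of continuous functions, hence measurable, and $r\le1$ by Lemma 12. Let $s,s'>0$.

*Case $n\ge2$.* Neighbouring configurations differ by a unit step of one catalyst, so they cannot both have all catalysts at one site. By Lemma 12 one of the two factors gains $e^{-\eta s}$ or $e^{-\eta s'}$, and $r\le e^{-\eta\min(s,s')}<1$.

*Case $n=1$.* Here every configuration is a one-site configuration, and the gain comes from the change of site. By translation only the finitely many pairs $(0,e)$, $|e|=1$, matter. Let $A=e^{s(h_0-\lambda_\infty)}$ and $B=e^{s'(h_e-\lambda_\infty)}$. By (10), $A$ is the identity on $\psi_0$ and has norm at most $e^{-s\lambda_\infty}$ on its complement; likewise $B$ with $\psi_e$ and $s'$. Suppose $\|AB\|=1$, so $\|ABv_m\|\to1$ for some unit $v_m$. Then $\|Bv_m\|\to1$. Since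
$$\|Bv_m\|^2\le\|P_ev_m\|^2+e^{-2s'\lambda_\infty}\|(1-P_e)v_m\|^2,$$
we get $(1-P_e)v_m\to0$, hence $Bv_m-P_ev_m=B(1-P_e)v_m\to0$ and $\|P_ev_m\|\to1$. So $\|A\psi_e\|=1$. But with $\alpha=\langle\psi_0,\psi_e\rangle\le a<1$,
$$\|A\psi_e\|^2\le\alpha^2+e^{-2s\lambda_\infty}(1-\alpha^2)<1,$$
a contradiction. $\square$

**Lemma 14.** If $\kappa<nG$, then $\Lambda_p=p\lambda_\infty-c+o(1)$ as $p\to\infty$.

*Proof.* The lower bound $\Lambda_p\ge p\lambda_\infty-c$ is Lemma 4(b).

**Step 1: expand in catalyst jumps.** Let $A_{\mathbf y}$ be the adjacency operator in $\mathbf y\in\mathbb Z^{dn}$, so $\rho\Delta_{\mathbf y}=\rho A_{\mathbf y}-c$. Let $h^{(p)}=\kappa\Delta_{\mathbf x}+V_p$; in the fibre over $\mathbf y$ it is the sum of $p$ copies of $h_{\mathbf y}$, the $j$-th acting on $x_j$. Then $H_p=-c+\rho A_{\mathbf y}+h^{(p)}$, all operators are bounded, and the Dyson series reads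
$$e^{tH_p}=e^{-ct}\sum_{N\ge0}\rho^N\int_{s_0+\dots+s_N=t}e^{s_0h^{(p)}}A_{\mathbf y}e^{s_1h^{(p)}}\cdots A_{\mathbf y}e^{s_Nh^{(p)}} .$$

**Step 2: bound one path.** The purpose is to see the $p$-th power of $r$. A nearest-neighbour path $\mathbf y_0,\dots,\mathbf y_N$ contributes to the block $(\mathbf y_0,\mathbf y_N)$ the $p$-fold tensor power of $e^{s_0h_{\mathbf y_0}}\cdots e^{s_Nh_{\mathbf y_N}}$. Its norm is the $p$-th power of the norm of that product. Group the $N+1$ factors into consecutive pairs; a possibly unpaired last factor has norm at most $e^{s_N\lambda_\infty}$. The contribution has norm at most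
$$M_N:=e^{p\lambda_\infty t}\prod_{i<\lfloor(N+1)/2\rfloor}r(s_{2i},s_{2i+1})^p .$$

**Step 3: sum over paths.** For vectors $f,f'$ with fibre norms $\|f_{\mathbf y}\|,\|f'_{\mathbf y}\|$, the integrand of the $N$-th term has matrix element at most $M_N\sum\|f_{\mathbf y_0}\|\,\|f'_{\mathbf y_N}\|$, summed over paths. This is $M_N$ times a matrix element of $A_{\mathbf y}^N$, so at most $M_N(2dn)^N\|f\|\,\|f'\|$, because $\|A_{\mathbf y}\|\le2dn$. Since $\rho^N(2dn)^N=c^N$,
$$e^{(c-p\lambda_\infty)t}\,\|e^{tH_p}\|\le\sum_{N\ge0}c^N\int_{s_0+\dots+s_N=t}\ \prod_{i<\lfloor(N+1)/2\rfloor}r(s_{2i},s_{2i+1})^p . \tag{11}$$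

**Step 4: Laplace transform.** The purpose is to decouple the times. Fix $\alpha>0$ and put
$$K_p=c^2\int_0^\infty\!\!\int_0^\infty e^{-\alpha(s+s')}r(s,s')^p\,ds\,ds' .$$
By Lemma 13, $r^p\to0$ almost everywhere, and the integrand is dominated by $e^{-\alpha(s+s')}$, so $K_p\to0$. Multiply (11) by $e^{-\alpha t}$ and integrate over $t$. By Tonelli the integral over the simplices becomes one over $[0,\infty)^{N+1}$, which factorises over the pairs. For odd $N=2M-1$ there are $M$ pairs, giving $c^{2M-1}(K_p/c^2)^M=K_p^M/c$. For even $N=2M$ there are $M$ pairs and one single time, giving $c^{2M}(K_p/c^2)^M\cdot\frac1\alpha=K_p^M/\alpha$. As $\|e^{tH_p}\|=e^{t\Lambda_p}$,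
$$\int_0^\infty e^{(\Lambda_p-p\lambda_\infty+c-\alpha)t}\,dt\le\sum_{M\ge1}\frac{K_p^M}c+\sum_{M\ge0}\frac{K_p^M}\alpha<\infty\qquad\text{when }K_p<1 .$$
A convergent integral of an exponential has negative exponent, so $\Lambda_p<p\lambda_\infty-c+\alpha$ for all large $p$. Since $\alpha>0$ is arbitrary, the lemma follows. $\square$

**Proof of Theorem 2, item 3.** The purpose is to pass from the asymptotics of $\lambda_p$ to the limit of $b_p$, using monotonicity. By Lemmas 14 and 5, $p(\lambda_\infty-\lambda_p)\to c$; this is the expansion $\lambda_p=n\mu(\kappa/n)-\frac{2dn\rho}p+o(\frac1p)$. In particular $\lambda_p\to\lambda_\infty$, so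
$$\lambda_\infty-\lambda_p=\sum_{r>p}(\lambda_r-\lambda_{r-1})=\sum_{r>p}\frac{b_r}{r(r-1)} .$$
Let $b\in[0,\infty]$ be the limit of the nondecreasing sequence $b_r$. Since $\sum_{r>p}\frac1{r(r-1)}=\frac1p$,
$$b_{p+1}\le p(\lambda_\infty-\lambda_p)\le b .$$
Letting $p\to\infty$ gives $b\le c\le b$, so $b_p\uparrow c=2dn\rho$. Hence $b_p\le2dn\rho$, that is $\lambda_p-\lambda_{p-1}\le\frac{2dn\rho}{p(p-1)}$ for all $p\ge2$. (If $\kappa\ge nG$, the differences are all zero by regime C.) $\blacksquare$
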